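\title{Quasiconformal extension of harmonic mappings with small Schwarzian derivative in uniform domains}

\begin{abstract}
Let $D$ be a uniform plane domain whose complement in the Riemann sphere has at least three points. We prove that there is a constant $c>0$, depending only on the uniformity constants of $D$, with the following property: every locally univalent harmonic mapping in $D$ whose Schwarzian derivative, in the sense of Hern\'andez and Mart\'in, has hyperbolic norm at most $c$, and whose dilatation $\omega$ satisfies $\sup|\omega|<1$, is injective and extends to a quasiconformal homeomorphism of the sphere. This answers a question of Efraimidis. We also show that the condition on $\omega$ is necessary and that uniformity of $D$ is not.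
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D$ be the unit disk, $\overline{\mathbb C}$ the Riemann sphere, and $D\subset\mathbb C$ a domain such that $\overline{\mathbb C}\setminus D$ contains at least three points. Then $D$ carries the hyperbolic metric $\lambda_D(z)|dz|$, defined by
\[
\lambda_D(\pi(z))\,|\pi'(z)|=\lambda_{\mathbb D}(z)=\frac1{1-|z|^2},\qquad z\in\mathbb D,
\]
where $\pi:\mathbb D\to D$ is a universal covering map.

A function $f:D\to\mathbb C$ is \emph{harmonic} if $f_{z\bar z}=0$; then $f_z$ and $\overline{f_{\bar z}}$ are holomorphic in $D$. We call $f$ \emph{locally univalent} if its Jacobian $J_f=|f_z|^2-|f_{\bar z}|^2$ has no zeros, and \emph{sense-preserving} if $J_f>0$. The \emph{dilatation} of $f$ is $\omega=\overline{f_{\bar z}}/f_z$. For a locally univalent $f$, the condition $|\omega|<1$ in $D$ says that $f$ is sense-preserving; in that case $f_z\ne0$, the function $\omega:D\to\mathbb D$ is holomorphic, and the differential of $f$ at $z$ maps circles to ellipses whose axes have ratio $(1+|\omega(z)|)/(1-|\omega(z)|)$.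 The \emph{Schwarzian derivative} of $f$, in the sense of Hern\'andez and Mart\'in, and its norm are
\[
S_f=\rho_{zz}-\tfrac12(\rho_z)^2,\quad \rho=\log J_f,\qquad\qquad \|S_f\|_D=\sup_{z\in D}\lambda_D(z)^{-2}|S_f(z)|.
\]
If $f$ is holomorphic, then $\rho=\log|f'|^2$ and $\rho_z=f''/f'$, so $S_f$ is the classical Schwarzian derivative $(f''/f')'-\frac12(f''/f')^2$.

The domain $D$ is \emph{uniform} with constants $a,b>0$ if each pair of points $z_1,z_2\in D$ can be joined by an arc $\gamma\subset D$ such that, for every $z\in\gamma$,
\begin{equation}\label{eq:uniform}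
\ell(\gamma)\le a|z_1-z_2|\qquad\text{and}\qquad \min_{j=1,2}\ell(\gamma_j)\le b\operatorname{dist}(z,\partial D),
\end{equation}
where $\gamma_1,\gamma_2$ are the components of $\gamma\setminus\{z\}$ and $\ell$ is Euclidean length. The first inequality says that the arc is not much longer than the segment; the second says that it moves away from $\partial D$ at a linear rate as it leaves either endpoint. For instance, the half-plane $\operatorname{Re}z>0$ is uniform with $a=3$, $b=3/2$: use the segment if $z_1-z_2$ is real, and otherwise the polygonal arc through $z_1$, $z_1+L$, $z_2+L$, $z_2$ with $L=|z_1-z_2|$. Nothing in the definition asks $D$ to be simply connected or finitely connected.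

The classical Schwarzian derivative vanishes exactly for M\"obius transformations, which extend conformally to the sphere. A theorem of Astala and Heinonen says that in a uniform domain this is stable: there is $c>0$ such that every analytic $f$ in $D$ with $\|S_f\|_D\le c$ has a quasiconformal extension to $\overline{\mathbb C}$. Efraimidis \cite{Efr} asked for the harmonic analogue:

\begin{quote}
\emph{Let $D$ be uniform. Is there $c>0$ such that every locally univalent harmonic $f$ in $D$ with $\|S_f\|_D\le c$ and $\sup_D|\omega|<1$ has a quasiconformal extension to $\overline{\mathbb C}$?}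
\end{quote}

The case $S_f\equiv0$ suggests the answer and the dependence of the constants. We shall see in Proposition~\ref{prop:zero} that $S_f\equiv0$ holds exactly when $f=A\circ M$, with $M$ a M\"obius transformation and $A$ a sense-preserving real-affine map. Such an $f$ extends, and the extension is as distorted as $A$, which $S_f$ does not see: $S_{A\circ f}=S_f$ for every $f$. So one expects the answer yes, with $c$ independent of $\sup|\omega|$ and the distortion of the extension depending on it. This is what happens.

\begin{theorem}\label{thm:main}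
Let $D\subset\mathbb C$ be uniform with constants $a,b$, and let $\overline{\mathbb C}\setminus D$ contain at least three points. There is $c=c(a,b)>0$ such that every locally univalent harmonic $f$ in $D$ with $\|S_f\|_D\le c$ and $k:=\sup_D|\omega|<1$ is injective and is the restriction to $D$ of a $K^*$-quasiconformal homeomorphism of $\overline{\mathbb C}$, where $K^*=K^*(a,b,k)$.
\end{theorem}

The case $k=0$ is the analytic case; the proof does not use the theorem of Astala and Heinonen. The second result describes the role of the two remaining hypotheses.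

\begin{theorem}\label{thm:hyp}
\emph{(i)} Let $D$ and $c$ be as in Theorem~\ref{thm:main}, and let $f$ be a sense-preserving harmonic mapping in $D$ with $\|S_f\|_D\le c$. Then $f$ has a quasiconformal extension to $\overline{\mathbb C}$ if and only if $\sup_D|\omega|<1$.

\emph{(ii)} There is a non-uniform domain $D$ such that every locally univalent harmonic $f$ in $D$ with $\|S_f\|_D<\infty$ and $\sup_D|\omega|<1$ has a quasiconformal extension to $\overline{\mathbb C}$.
\end{theorem}

Section~\ref{sec:background} fixes the standard definitions. Section~\ref{sec:model} contains the basic identities for $S_f$, a model case worked by hand, and the plan of the proof of Theorem~\ref{thm:main}, which occupies Sections~\ref{sec:local}--\ref{sec:extension}. Theorem~\ref{thm:hyp} is proved in Section~\ref{sec:hyp}. Deeper results from the literature are stated, with attribution, in the section where they are used.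

\section{Background}\label{sec:background}

We write $B(x,r)$ for the open disk, $\overline B(x,r)$ for the closed disk, and $\delta_\Omega(z)=\operatorname{dist}(z,\partial\Omega)$.

\subsection*{Hyperbolic densities}
By the Schwarz--Pick lemma, $\lambda_{\Omega_2}\le\lambda_{\Omega_1}$ on $\Omega_1$ when $\Omega_1\subset\Omega_2$. Since $\lambda_{B(z,r)}(z)=1/r$, this gives $\lambda_D\le1/\delta_D$. In a simply connected domain $\Omega\subsetneq\mathbb C$ there is a converse: if $\pi:\mathbb D\to\Omega$ is conformal with $\pi(0)=z$, then $\lambda_\Omega(z)=1/|\pi'(0)|$, and Koebe's one-quarter theorem gives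
\begin{equation}\label{eq:koebe}
\lambda_\Omega\ge\frac1{4\delta_\Omega}.
\end{equation}

\subsection*{The classical Schwarzian derivative}
For a locally injective meromorphic $\varphi$, the function $S_\varphi$ is holomorphic, and $S_{M\circ\varphi}=S_\varphi$ for M\"obius $M$. Two such functions on a domain have the same Schwarzian derivative if and only if one is a M\"obius transformation of the other. If $u,v$ are linearly independent solutions of $w''+\frac12\Phi w=0$, with $\Phi$ holomorphic, then $u/v$ is locally injective and $S_{u/v}=\Phi$.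

\subsection*{Quasiconformal maps}
A sense-preserving homeomorphism $F$ between plane domains is \emph{$K$-quasiconformal} ($K$-qc) if it lies in $W^{1,2}_{\mathrm{loc}}$ and $|DF|^2\le KJ_F$ almost everywhere, where $|DF|=|F_z|+|F_{\bar z}|$ is the operator norm. For domains in $\overline{\mathbb C}$ the definition is applied in M\"obius charts. A sense-preserving diffeomorphism is $K$-qc exactly when $(|F_z|+|F_{\bar z}|)/(|F_z|-|F_{\bar z}|)\le K$ everywhere. We use the following facts.
\begin{itemize}
\item[(Q1)] The inverse of a $K$-qc map is $K$-qc, the composition of a $K_1$-qc and a $K_2$-qc map is $K_1K_2$-qc, and M\"obius transformations are $1$-qc.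
\item[(Q2)] A sense-preserving homeomorphism $F$ of $\mathbb C$ with $l|w-w'|\le|F(w)-F(w')|\le L|w-w'|$ is $(L/l)$-qc, also on $\overline{\mathbb C}$ with $F(\infty)=\infty$. Indeed, at points of differentiability $J_F$ is the product of the largest stretching $|DF|\le L$ and the smallest stretching, which is at least $l$.
\item[(Q3)] A homeomorphism of $\overline{\mathbb C}$ that is $K$-qc off a point, or off a circle, is $K$-qc.
\item[(Q4)] (Metric definition, \cite[Thm.~34.1]{Vai229}.) Let $F$ be a sense-preserving homeomorphism of $\mathbb C$ whose linear dilatation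
\[
H_F(x)=\limsup_{r\to0}\frac{\max_{|y-x|=r}|F(y)-F(x)|}{\min_{|y-x|=r}|F(y)-F(x)|}
\]
satisfies $H_F(x)\le H<\infty$ at \emph{every} $x\in\mathbb C$. Then $F$ is qc. It is in fact $H$-qc, since a qc map is differentiable with $J_F>0$ almost everywhere, and $H_F=|DF|^2/J_F$ at such points.
\end{itemize}
A \emph{$K$-quasidisk} is the image of $\mathbb D$ under a $K$-qc homeomorphism of $\overline{\mathbb C}$; a \emph{closed $K$-quasidisk} is the closure of one. Its boundary is a Jordan curve.

\subsection*{Quasi-M\"obius and quasisymmetric maps}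
For distinct $x,y,z,w\in\overline{\mathbb C}$ let
\[
\tau(x,y,z,w)=\frac{|x-y|\,|z-w|}{|x-z|\,|y-w|},
\]
where the two factors containing $\infty$, if any, are cancelled. This is the modulus of a cross ratio, so it is invariant under M\"obius transformations and reflections in circles, and
\begin{equation}\label{eq:tausym}
\tau(y,x,w,z)=\tau(x,y,z,w),\qquad \tau(x,z,y,w)=1/\tau(x,y,z,w).
\end{equation}
A \emph{gauge} is an increasing homeomorphism $\theta$ of $[0,\infty)$ with $\theta(1)\ge1$. We denote images under the map at hand by primes. An injective map is \emph{$\theta$-quasi-M\"obius} if $\tau'\le\theta(\tau)$ for all quadruples of distinct points, where $\tau'=\tau(x',y',z',w')$, and \emph{$\theta$-quasisymmetric} ($\theta$-qs) if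
\[
\frac{|x'-y'|}{|x'-z'|}\le\theta\Big(\frac{|x-y|}{|x-z|}\Big)
\]
for distinct $x,y,z\in\mathbb C$; we call $x$ the \emph{center}. Because $\theta(1)\ge1$, the inequality also holds when $y=z\ne x$, and we use it in that case without comment. A composition of a $\theta_1$- and a $\theta_2$-quasi-M\"obius map is $(\theta_2\circ\theta_1)$-quasi-M\"obius. The inverse of a $\theta$-quasi-M\"obius map is quasi-M\"obius with gauge $t\mapsto1/\theta^{-1}(1/t)$, because the second identity in \eqref{eq:tausym} gives $1/\tau'\le\theta(1/\tau)$. Finally: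
\begin{itemize}
\item[(Q5)] (\cite{VaiQM}.) A $K$-qc homeomorphism of $\overline{\mathbb C}$ is $\theta_K$-quasi-M\"obius, with $\theta_K$ depending only on $K$.
\end{itemize}

\section{First computations, a model case, and the plan}\label{sec:model}

\subsection*{Identities for $S_f$}
Let $f$ be harmonic and sense-preserving. On a simply connected subdomain, $f=h+\bar g$ with $h,g$ holomorphic, $h'=f_z\neq0$, $g'=\omega h'$. Put
\[
P=\rho_z,\qquad P_h=\frac{h''}{h'},\qquad \chi=\frac{|\omega'|^2}{(1-|\omega|^2)^2}.
\]
Since $\rho=\log|h'|^2+\log(1-|\omega|^2)$ and $\partial_{\bar z}\big(\bar\omega/(1-\omega\bar\omega)\big)=\overline{\omega'}/(1-|\omega|^2)^2$, we have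
\begin{equation}\label{eq:P}
P=P_h-\frac{\omega'\bar\omega}{1-|\omega|^2},\qquad P_z=S_f+\tfrac12P^2,\qquad P_{\bar z}=-\chi .
\end{equation}
Three consequences are used repeatedly.
\begin{itemize}
\item[(S1)] If $\omega(z_0)=0$, then $P(z_0)=P_h(z_0)$ and $S_f(z_0)=S_h(z_0)$, because $\omega'\bar\omega/(1-|\omega|^2)$ and its $z$-derivative both contain the factor $\bar\omega$.
\item[(S2)] If $A(w)=A_0+A_1w+A_2\bar w$ with $|A_2|<|A_1|$, then $J_{A\circ f}=(|A_1|^2-|A_2|^2)J_f$, so $A\circ f$ has the same $P$ and the same Schwarzian derivative as $f$.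
\item[(S3)] If $B(z_0,r)\subset D$ and $\tilde f(\zeta)=f(z_0+r\zeta)$ in $\mathbb D$, then $\tilde P(\zeta)=rP(z_0+r\zeta)$, $S_{\tilde f}(\zeta)=r^2S_f(z_0+r\zeta)$, and $\|S_{\tilde f}\|_{\mathbb D}=\|S_f\|_{B(z_0,r)}\le\|S_f\|_D$ by monotonicity of $\lambda$.
\end{itemize}

\begin{lemma}\label{lem:const}
Let $f$ be harmonic and sense-preserving in a domain, with constant dilatation $\omega\equiv\nu$. Then $\phi=f-\bar\nu\bar f$ is holomorphic and locally injective, $S_\phi=S_f$, and $f=A_\nu\circ\phi$ with $A_\nu(w)=(w+\bar\nu\bar w)/(1-|\nu|^2)$.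
\end{lemma}

\begin{proof}
From $\overline{f_{\bar z}}=\nu f_z$ we get $\phi_{\bar z}=f_{\bar z}-\bar\nu\,\overline{f_z}=0$. By (S2), $J_\phi=(1-|\nu|^2)J_f>0$ and $S_\phi=S_f$. Finally $\phi+\bar\nu\bar\phi=f-\bar\nu\bar f+\bar\nu\bar f-|\nu|^2f$.
\end{proof}

\begin{proposition}\label{prop:zero}
Let $f$ be harmonic and sense-preserving in a domain. Then $S_f\equiv0$ if and only if $f=A\circ M$ with $M$ a M\"obius transformation and $A$ as in \emph{(S2)}. In particular, $S_f\equiv0$ forces $\omega$ to be constant.
\end{proposition}

\begin{proof}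
If $f=A\circ M$, then $S_f=S_M=0$ by (S2). Conversely, let $S_f\equiv0$. By \eqref{eq:P},
\[
0=(S_f)_{\bar z}=\rho_{z\bar zz}-\rho_z\rho_{z\bar z}=-\chi_z+\rho_z\chi=-e^\rho(\chi e^{-\rho})_z .
\]
So the real function $\chi e^{-\rho}\ge0$ is constant. Suppose the constant is positive. Then $\omega'$ has no zeros and $\log\chi=\rho+\mathrm{const}$. But $\log\chi=\log|\omega'|^2-2\log(1-|\omega|^2)$ has $(\log\chi)_{z\bar z}=2\chi$, whereas $\rho_{z\bar z}=-\chi$. Hence $3\chi=0$, a contradiction. So $\chi\equiv0$ and $\omega$ is a constant $\nu$. By Lemma~\ref{lem:const}, $f=A_\nu\circ\phi$ with $S_\phi=0$, and $\phi$ is a M\"obius transformation.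
\end{proof}

A small Schwarzian norm will make $\omega$ almost constant on each hyperbolic disk of fixed size (Lemma~\ref{lem:omega}), but it does not keep $\omega$ away from the unit circle.

\begin{example}\label{ex:halfplane}
Let $D$ be the half-plane $\operatorname{Re}z>0$, where $\lambda_D=1/(2\operatorname{Re}z)$, let $0<s<1$, and define $f=h+\bar g$ by $h+g=z^{1+s}/(1+s)$, $h-g=z$. Then $J_f=\operatorname{Re}\big[(h'+g')\overline{(h'-g')}\big]=\operatorname{Re}z^s>0$, so that $\rho_z=sz^{s-1}/(z^s+\bar z^s)$ and
\[
S_f=\frac{s(s-1)z^{s-2}}{2\operatorname{Re}z^s}-\frac32\,\frac{s^2z^{2s-2}}{(2\operatorname{Re}z^s)^2}.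
\]
Since $\operatorname{Re}z^s\ge|z|^s\cos(s\pi/2)$ and $\lambda_D^{-2}\le4|z|^2$, we get $\|S_f\|_D\le2s/\cos(s\pi/2)+\frac32s^2/\cos^2(s\pi/2)$, which tends to $0$ with $s$. But $\omega=(z^s-1)/(z^s+1)\to-1$ as $z\to0$, so $\sup|\omega|=1$. Thus both alternatives in Theorem~\ref{thm:hyp}(i) occur.
\end{example}

\subsection*{A model case}
Take $D=\mathbb D$, $0<s<1$ and $f(z)=z+\frac s2\bar z^2$, so that $h=z$, $g=\frac s2z^2$, $\omega=sz$. The idea is to replace the single harmonic map $h+\bar g$ by the family of analytic functions $h+\alpha g$, $\alpha\in\mathbb C$. Here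
\[
(h+\alpha g)(z)-(h+\alpha g)(z')=(z-z')\big(1+\tfrac{\alpha s}2(z+z')\big),
\]
so $h+\alpha g$ is injective in $\mathbb D$ for all $|\alpha|\le1/s$. What matters is that the radius $1/s$ exceeds $1$. For fixed $z\ne z'$, the expression $h(z)-h(z')+\alpha(g(z)-g(z'))$ has no zero in $|\alpha|\le1/s$ only if $|g(z)-g(z')|\le s|h(z)-h(z')|$. So $\psi=g\circ h^{-1}$ is a strict contraction on $h(\mathbb D)$, and $f=G\circ h$ with $G=\mathrm{id}+\bar\psi$. In the example $\bar\psi(w)=\frac s2\bar w^2$; setting $\Psi=\bar\psi$ on $\overline{\mathbb D}$ and $\Psi(w)=\bar\psi(w/|w|)$ for $|w|>1$ gives an $s$-Lipschitz function on $\mathbb C$, because the nearest-point projection onto $\overline{\mathbb D}$ is $1$-Lipschitz. Then $\mathrm{id}+\Psi$ distorts distances by a factor between $1-s$ and $1+s$, and it is a $\frac{1+s}{1-s}$-qc extension of $f$ (the details are in the proof of Proposition~\ref{prop:V}).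

In general, injectivity of $h+\alpha g$ must come from smallness of $S_{h+\alpha g}$, and the example shows that this cannot be read off from $S_f$ pointwise. From $\rho=\log(1-s^2z\bar z)$ and $P_{h+\alpha g}=\alpha s/(1+\alpha sz)$ we compute
\[
S_f=-\frac32\,\frac{s^4\bar z^2}{(1-s^2|z|^2)^2},\qquad S_{h+\alpha g}=-\frac32\,\frac{\alpha^2s^2}{(1+\alpha sz)^2}.
\]
Thus $S_f(0)=0$ while $S_{h+\alpha g}(0)\ne0$ for $\alpha\neq0$; and $\|S_f\|_{\mathbb D}\le\frac32s^4$ while $|S_{h+\alpha g}(0)|=\frac32|\alpha|^2s^2$, so not even a linear bound by the norm holds.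

\subsection*{Plan of the proof}
The first task is to show that $S_{h+\alpha g}(0)$ is nevertheless small when $\|S_f\|_{\mathbb D}$ is small, for $\alpha$ in a disk of radius $R_k>1$, with a smallness threshold independent of $k$. This is done by compactness in Section~\ref{sec:local}.

The second difficulty is that $h$ and $g$ need not exist on a multiply connected $D$. For $f(z)=z+s\log|z|$ in $|z|>1$, $0<s<1$, we have $f_z=1+\frac s{2z}$ and $\overline{f_{\bar z}}=\frac s{2z}$, neither of which has a primitive. So the factorization $f=G\circ h$ is available only on simply connected pieces. In Section~\ref{sec:quasidisks} we join any two points of $D$ by a quasidisk $V\subset D$ with a controlled constant and carry out the model argument on $V$. This yields two global facts: $f$ is injective, and $D'=f(D)$ satisfies the uniformity inequalities. The extensions obtained on different $V$ are unrelated and are then discarded.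

In Section~\ref{sec:qm} we show that a qc diffeomorphism between two such domains is quasi-M\"obius. In Section~\ref{sec:extension} we use this to extend $f$ to $\overline D$, show that the complementary components of $D$ and $D'$ are points or closed quasidisks, fill in the quasidisks one at a time, and verify the metric definition (Q4) at every point of $\partial D$.

The hypothesis $\|S_f\|_D\le c$ enters only in Proposition~\ref{prop:V}, through (S3). The hypothesis $k<1$ enters there, where it gives $R_k>1$, and in Section~\ref{sec:qm}, where it makes $f$ quasiconformal. Uniformity of $D$ enters in Lemmas~\ref{lem:V}, \ref{lem:LLC} and~\ref{lem:cap}. The three omitted points are needed for $\lambda_D$ and $\delta_D$ to be defined.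

\section{From $S_f$ to the analytic functions $h+\alpha g$}\label{sec:local}

In this section $f=h+\bar g$ is harmonic and sense-preserving in $\mathbb D$. A compactness argument needs a bound for $h'$, and we obtain it from a bound for $P$. To see why $P$ cannot be large, consider the M\"obius map $1/(z-z_0)$: here $P=-2/(z-z_0)$, and $Q=1/P=Q(0)-z/2$ vanishes at the pole $z_0=2Q(0)$. If $S_f$ is bounded and $|P(0)|$ is large, $Q$ behaves in the same way near $0$ and must vanish nearby, which is impossible because $P$ is finite.

\begin{lemma}\label{lem:P}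
If $\|S_f\|_{\mathbb D}\le1$, then $|P(0)|<17$, and $|P|<34$ on $|z|<\frac12$.
\end{lemma}

\begin{proof}
On $|z|\le\frac12$ we have $|S_f|\le(1-|z|^2)^{-2}\le\frac{16}9<2$, and $\chi\le(1-|z|^2)^{-2}<2$ by the Schwarz--Pick lemma for $\omega:\mathbb D\to\mathbb D$. Suppose $M:=|P(0)|\ge17$, and let $r=4/M<\frac12$. Where $P\ne0$, the function $Q=1/P$ satisfies, by \eqref{eq:P},
\[
Q_z=-\tfrac12-S_fQ^2,\qquad Q_{\bar z}=\chi Q^2 .
\]
Fix a direction $e^{i\vartheta}$ and let $I$ be the set of $s\in[0,r]$ such that $|P(te^{i\vartheta})|\ge M/4$ for all $t\in[0,s]$. It is a closed interval containing $0$. For $s\in I$ we have $|Q|\le4/M$ on the segment from $0$ to $z=se^{i\vartheta}$. Integrating $\frac d{dt}Q(te^{i\vartheta})=Q_ze^{i\vartheta}+Q_{\bar z}e^{-i\vartheta}$ along it gives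
\begin{equation}\label{eq:Q}
|Q(z)-Q(0)+z/2|\le r\,(2+2)\,(4/M)^2=256/M^3 .
\end{equation}
Since $M^2>256$, this yields $|Q(z)|\le1/M+2/M+256/M^3<4/M$, that is, $|P(z)|>M/4$. So $I$ is also open in $[0,r]$, and $I=[0,r]$. Hence $P\ne0$ and \eqref{eq:Q} holds on the whole disk $|z|\le r$.

Now $Q$ is continuous and zero-free on $|z|\le r$, so it has winding number $0$ about the origin on $|z|=r$. On that circle, $L(z)=Q(0)-z/2$ satisfies $|L|\ge2/M-1/M>256/M^3\ge|Q-L|$, so $Q$ and $L$ have the same winding number. That of $L$ is $1$, because its zero $2Q(0)$ has modulus $2/M<r$. This contradiction proves $|P(0)|<17$. For $|z_1|<\frac12$ apply this to $\zeta\mapsto f(z_1+\zeta/2)$; by (S3), $\frac12|P(z_1)|<17$.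
\end{proof}

The next lemma is the quantitative form of the last sentence of Proposition~\ref{prop:zero}.

\begin{lemma}\label{lem:omega}
For each $\sigma>0$ there is $c_1(\sigma)\in(0,1]$ such that $\omega(0)=0$ and $\|S_f\|_{\mathbb D}\le c_1(\sigma)$ imply $|\omega'(0)|+|\omega''(0)|\le\sigma$.
\end{lemma}

\begin{proof}
Otherwise there are $\sigma>0$ and $f_n=h_n+\overline{g_n}$ with $1\ge\|S_{f_n}\|_{\mathbb D}\to0$, $\omega_n(0)=0$ and $|\omega_n'(0)|+|\omega_n''(0)|>\sigma$. Multiplying $f_n$ by a constant does not change $S_{f_n}$ and multiplies $\omega_n$ by a unimodular constant, so we may assume $h_n'(0)=1$ and hence $\rho_n(0)=0$. On $|z|<\frac12$, Lemma~\ref{lem:P} gives $|\nabla\rho_n|=2|P_n|\le68$, so $|\rho_n|\le34$; and $|\omega_n|\le|z|$ by Schwarz's lemma. Therefore $|h_n'|^2=e^{\rho_n}/(1-|\omega_n|^2)$ lies between $e^{-34}$ and $\frac43e^{34}$. By Montel's theorem, along a subsequence $h_n'\to H$ and $\omega_n\to\omega$ locally uniformly in $|z|<\frac12$, with $H$ zero-free and $|\omega|\le|z|$. Let $f=h+\bar g$ with $h'=H$, $g'=\omega H$; it is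 harmonic and sense-preserving in $|z|<\frac12$, with dilatation $\omega$. All derivatives of $h_n'$ and $\omega_n$ converge, so $S_f=\lim S_{f_n}=0$. By Proposition~\ref{prop:zero}, $\omega$ is constant, which contradicts $|\omega'(0)|+|\omega''(0)|\ge\sigma$.
\end{proof}

The normalization $\omega(0)=0$ can always be achieved by an affine map, which by (S2) leaves $S_f$ unchanged. The affine map acts on the parameter $\alpha$ by a M\"obius transformation that preserves the unit circle. The radius $R_k$ below is chosen so that the new parameter stays in a fixed disk, of radius $2$; this is why the threshold does not depend on $k$.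

\begin{proposition}\label{prop:local}
For each $\varepsilon>0$ there is $c(\varepsilon)\in(0,1]$ such that, if $\|S_f\|_{\mathbb D}\le c(\varepsilon)$ and $|\omega(0)|\le k<1$, then
\[
|S_{h+\alpha g}(0)|\le\varepsilon\qquad\text{for all }|\alpha|\le R_k:=\frac{2+k}{1+2k}.
\]
Moreover $R_k>1$ and $kR_k<1$.
\end{proposition}

\begin{proof}
With $R=R_k$ we have $R-1=\frac{1-k}{1+2k}$, $1-kR=\frac{1-k^2}{1+2k}$ and $R-k=\frac{2(1-k^2)}{1+2k}$. This gives the last assertion, and $(h+\alpha g)'(0)=h'(0)(1+\alpha\omega(0))\ne0$, so $S_{h+\alpha g}(0)$ is defined.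

Let $\nu=\omega(0)$ and $f_0=f-\bar\nu\bar f=h_0+\overline{g_0}$, where $h_0=h-\bar\nu g$, $g_0=g-\nu h$. By (S2), $f_0$ is sense-preserving and $S_{f_0}=S_f$. Its dilatation $\omega_0=(\omega-\nu)/(1-\bar\nu\omega)$ vanishes at $0$. For $|\alpha|\le R$ put $\alpha_0=(\alpha+\bar\nu)/(1+\nu\alpha)$. Then $1-\nu\alpha_0=\frac{1-|\nu|^2}{1+\nu\alpha}$ and $\alpha_0-\bar\nu=\alpha\frac{1-|\nu|^2}{1+\nu\alpha}$, so
\[
h_0+\alpha_0g_0=\frac{1-|\nu|^2}{1+\nu\alpha}\,(h+\alpha g),\qquad |\alpha_0|^2=1+\frac{(|\alpha|^2-1)(1-|\nu|^2)}{|1+\nu\alpha|^2}.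
\]
We claim $|\alpha_0|\le2$. If $|\alpha|\le1$, then $|\alpha_0|\le1$. If $1<|\alpha|\le R$, then with $e=|\nu|\le k$,
\[
|\alpha_0|^2\le1+\frac{(R^2-1)(1-e^2)}{(1-eR)^2}=\Big(\frac{R-e}{1-eR}\Big)^2\le\Big(\frac{R-k}{1-kR}\Big)^2=4,
\]
since $e\mapsto\frac{R-e}{1-eR}$ has derivative $(R^2-1)/(1-eR)^2>0$.

From $(h_0+\alpha_0g_0)'=h_0'(1+\alpha_0\omega_0)$ we get $P_{h_0+\alpha_0g_0}=P_{h_0}+\alpha_0\omega_0'/(1+\alpha_0\omega_0)$. At $0$, where $\omega_0=0$, the derivative of the last term is $\alpha_0\omega_0''-\alpha_0^2\omega_0'^2$, and therefore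
\[
S_{h+\alpha g}(0)=S_{h_0}(0)+\alpha_0\big(\omega_0''(0)-P_{h_0}(0)\,\omega_0'(0)\big)-\tfrac32\alpha_0^2\,\omega_0'(0)^2 .
\]
Let $\|S_f\|_{\mathbb D}\le c\le1$. By (S1), $|S_{h_0}(0)|=|S_f(0)|\le c$, and $|P_{h_0}(0)|<17$ by (S1) and Lemma~\ref{lem:P} applied to $f_0$. Also $|\omega_0'(0)|\le1$. Hence
\[
|S_{h+\alpha g}(0)|\le c+2|\omega_0''(0)|+34|\omega_0'(0)|+6|\omega_0'(0)|^2\le c+40\big(|\omega_0'(0)|+|\omega_0''(0)|\big),
\]
and $c(\varepsilon)=\min\{\varepsilon/2,\,c_1(\varepsilon/80)\}$ works by Lemma~\ref{lem:omega} applied to $f_0$.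
\end{proof}

\section{Quasidisks joining two points of $D$}\label{sec:quasidisks}

From now on $D$ is uniform with constants $a,b$. We want a simply connected piece of $D$ that reaches two given points and on which a small Schwarzian norm implies injectivity, with a threshold depending only on $a,b$. Quasidisks have the second property.

\begin{theorem}[Ahlfors \cite{Ahl}; see {\cite[Ch.~II]{Leh}}]\label{thm:ahlfors}
There is $c_0(K)>0$ such that a locally injective meromorphic $\varphi$ in a $K$-quasidisk $\Omega$ with $\|S_\varphi\|_\Omega\le c_0(K)$ is injective.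
\end{theorem}

The second inequality in \eqref{eq:uniform} provides room around the arc $\gamma$ in the shape of a curved rhombus that tapers to the endpoints. To make a quasidisk of it, we need an arc all of whose subarcs satisfy the first inequality in \eqref{eq:uniform}, and a way to straighten such an arc. A \emph{quasihyperbolic geodesic} in $D$ is an arc that minimizes $\int_\gamma|dz|/\delta_D(z)$ among rectifiable arcs in $D$ with the same endpoints; its subarcs are geodesics too.

\begin{theorem}[Gehring--Osgood \cite{GO}]\label{thm:GO}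
In a uniform domain any two points are joined by a quasihyperbolic geodesic, and quasihyperbolic geodesics satisfy \eqref{eq:uniform} with constants $a_1,b_1$ depending only on $a,b$.
\end{theorem}

\begin{theorem}[MacManus \cite{Mac}]\label{thm:Mac}
A bilipschitz map of a subset of a line into $\mathbb C$ extends to a bilipschitz self-map of $\mathbb C$, with constant depending only on the given one.
\end{theorem}

\begin{lemma}[cf.\ \cite{GO}]\label{lem:V}
There is $K_0=K_0(a,b)$ such that for all $z_1\ne z_2$ in $D$ there is a bounded $K_0$-quasidisk $V$ with $\overline V\subset D$ and $z_1,z_2\in\partial V$.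
\end{lemma}

\begin{proof}
Let $\gamma:[0,L]\to D$ be a quasihyperbolic geodesic from $z_1$ to $z_2$, parametrized by arclength. Theorem~\ref{thm:GO}, applied to subarcs and to $\gamma$, gives
\[
|s-t|/a_1\le|\gamma(s)-\gamma(t)|\le|s-t|,\qquad \delta_D(\gamma(s))\ge\min(s,L-s)/b_1 .
\]
By Theorem~\ref{thm:Mac}, $\gamma$ extends from $[0,L]\subset\mathbb R$ to a $\Lambda$-bilipschitz homeomorphism $\Gamma$ of $\mathbb C$, $\Lambda=\Lambda(a_1)$. Replacing $\Gamma(z)$ by $\Gamma(\bar z)$ if necessary, we may assume that $\Gamma$ is sense-preserving; it is $\Lambda^2$-qc by (Q2). Let $\sigma=1/(2\Lambda b_1)$ and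
\[
W=\{x+iy:\ 0<x<L,\ |y|<\sigma\min(x,L-x)\}.
\]
This rhombus is the ball of center and radius $L/2$ for the norm $N(x+iy)=|x|+|y|/\sigma$. The map $re^{i\vartheta}\mapsto re^{i\vartheta}/N(e^{i\vartheta})$ sends $\mathbb D$ onto the unit ball of $N$; it and its inverse are Lipschitz with constants depending only on $\sigma$, because $\vartheta\mapsto N(e^{i\vartheta})^{\pm1}$ is Lipschitz and bounded. So $W$ is a quasidisk with constant depending only on $\sigma$, and $V=\Gamma(W)$ is a bounded $K_0(a,b)$-quasidisk with $z_1=\Gamma(0)$, $z_2=\Gamma(L)$ on its boundary. For $x+iy\in\overline W\setminus\{0,L\}$,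
\[
|\Gamma(x+iy)-\gamma(x)|\le\Lambda|y|\le\min(x,L-x)/(2b_1)<\delta_D(\gamma(x)),
\]
so $\Gamma(x+iy)\in D$. Hence $\overline V\subset D$.
\end{proof}

\subsection*{The constant $c$}
Let $c_0=c_0(K_0)$ be as in Theorem~\ref{thm:ahlfors}, and let $c=c(c_0/32)$ be given by Proposition~\ref{prop:local}. It depends only on $a,b$. From now until the end of Section~\ref{sec:extension}, $f$ satisfies $\|S_f\|_D\le c$ and $k=\sup_D|\omega|<1$, and $K=\frac{1+k}{1-k}$.

On $V$ we repeat the model argument. Two steps that were explicit there now need general theorems: the extension of $h$, which was the identity, and the Lipschitz extension of $\bar\psi$. For the second we use \emph{Kirszbraun's theorem}: a $\kappa$-Lipschitz map from a subset of $\mathbb C$ to $\mathbb C$ extends to a $\kappa$-Lipschitz map on $\mathbb C$. For the first, recall that a \emph{holomorphic motion} of a set $E\subset\overline{\mathbb C}$ over the disk $|t|<r$ is a family of injections $\Phi_t:E\to\overline{\mathbb C}$ with $\Phi_0=\mathrm{id}$ such that $t\mapsto\Phi_t(z)$ is holomorphic into $\overline{\mathbb C}$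 for each $z$. \emph{S\l odkowski's extended $\lambda$-lemma} states that it extends to a holomorphic motion of $\overline{\mathbb C}$ over the same disk, and that each extended $\Phi_t$ is a qc homeomorphism with constant at most $\frac{1+|t|/r}{1-|t|/r}$. The value $c_0/32$ leaves a factor $2$ to spare in Theorem~\ref{thm:ahlfors}; this allows $r=2$ and turns injectivity of $h$ into a $3$-qc extension.

\begin{proposition}\label{prop:V}
Let $z_1\neq z_2$ and $V$ be as in Lemma~\ref{lem:V}. There is a $9K$-qc homeomorphism of $\overline{\mathbb C}$ that equals $f$ on $\overline V$. Consequently $f$ is injective in $D$.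
\end{proposition}

\begin{proof}
Write $f=h+\bar g$ on the simply connected domain $V$, and let $|\alpha|\le R_k$.

\emph{Step 1: $h+\alpha g$ is injective in $V$.} It is locally injective, since $(h+\alpha g)'=h'(1+\alpha\omega)$ and $kR_k<1$. Let $z\in V$ and $r=\delta_V(z)$. By (S3), $\zeta\mapsto f(z+r\zeta)$ satisfies the hypotheses of Proposition~\ref{prop:local}, so $r^2|S_{h+\alpha g}(z)|\le c_0/32$. By \eqref{eq:koebe}, $\lambda_V(z)^{-2}\le16r^2$. Hence $\|S_{h+\alpha g}\|_V\le c_0/2$, and Theorem~\ref{thm:ahlfors} applies.

\emph{Step 2: $h$ has a $3$-qc extension $\hat h$ to $\overline{\mathbb C}$.} Fix $z_*\in V$. For $t\in\mathbb C$ let $u_t,v_t$ solve $w''+\frac t2S_hw=0$ in $V$ with $u_t(z_*)=0$, $u_t'(z_*)=1$, $v_t(z_*)=1$, $v_t'(z_*)=0$, and put $\varphi_t=u_t/v_t$. Then $S_{\varphi_t}=tS_h$ has norm at most $|t|c_0/2$ (Step 1 with $\alpha=0$), so $\varphi_t$ is injective for $|t|<2$. Also $\varphi_0(z)=z-z_*$. For fixed $z$, the values $u_t(z),v_t(z)$ are entire functions of $t$, and they have no common zero because $u_t'v_t-u_tv_t'\equiv1$. So $\varphi_t\circ\varphi_0^{-1}$,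 $|t|<2$, is a holomorphic motion of $\varphi_0(V)$, and $\varphi_1$ extends to a qc homeomorphism of $\overline{\mathbb C}$ with constant $\frac{1+1/2}{1-1/2}=3$. Since $S_{\varphi_1}=S_h$, the function $h$ is a M\"obius transformation of $\varphi_1$.

\emph{Step 3: the factor $G$.} For $z\ne z'$ in $V$, Step 1 says that $h(z)-h(z')+\alpha(g(z)-g(z'))\ne0$ for all $|\alpha|\le R_k$. Hence $R_k|g(z)-g(z')|<|h(z)-h(z')|$, so $\psi=g\circ h^{-1}$ is $\kappa$-Lipschitz on $h(V)$ with $\kappa=1/R_k<1$. Extend $\bar\psi$ to a $\kappa$-Lipschitz map $\Psi$ on $\mathbb C$ and let $G=\mathrm{id}+\Psi$. Then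
\[
(1-\kappa)|w-w'|\le|G(w)-G(w')|\le(1+\kappa)|w-w'| .
\]
So $G$ is continuous and injective, hence open by invariance of domain, and proper, hence has closed image: it is a homeomorphism of $\mathbb C$. The same holds for $\mathrm{id}+t\Psi$, $0\le t\le1$, so $G$ is isotopic to the identity and sense-preserving. By (Q2) it is qc with constant $\frac{1+\kappa}{1-\kappa}=\frac{(2+k)+(1+2k)}{(2+k)-(1+2k)}=3K$.

On $V$ we have $f=h+\overline{\psi\circ h}=G\circ h$. So $G\circ\hat h$, with $G(\infty)=\infty$, is $9K$-qc and equals $f$ on $V$, hence on $\overline V\subset D$ by continuity of both maps. In particular $f(z_1)\ne f(z_2)$.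
\end{proof}

Let $D'=f(D)$. Since $J_f>0$, the set $D'$ is a domain and $f:D\to D'$ is a $K$-qc diffeomorphism. Two points of $D'$ lie on the boundary of a quasidisk $f(V)$, and arcs as in \eqref{eq:uniform} exist inside it.

\begin{theorem}[Martio--Sarvas \cite{MS}]\label{thm:MS}
Bounded $K$-quasidisks are uniform with constants depending only on $K$.
\end{theorem}

To reach the boundary points we pass to a limit of arcs. The limit need not be simple or parametrized by arclength, so we relax the definition. For $a,b\ge1$, a domain $\Omega\subset\mathbb C$ belongs to $\mathcal U(a,b)$ if any $z_1,z_2\in\Omega$ are the endpoints of a $1$-Lipschitz map $\gamma:[0,\ell]\to\Omega$ with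
\begin{equation}\label{eq:U}
\ell\le a|z_1-z_2|,\qquad \delta_\Omega(\gamma(s))\ge\min(s,\ell-s)/b\quad(0\le s\le\ell).
\end{equation}
(If $z_1=z_2$ then $\ell=0$; if $\Omega=\mathbb C$ then $\delta_\Omega=\infty$.) A uniform domain has this property, by arclength parametrization, and the property persists when $a,b$ are enlarged.

\begin{lemma}\label{lem:image}
$D'\in\mathcal U(a',b')$ with $a',b'$ depending only on $a,b,k$.
\end{lemma}

\begin{proof}
Let $w_j=f(z_j)$, $j=1,2$, be distinct, and take $V$ as in Lemma~\ref{lem:V}. By Proposition~\ref{prop:V}, $V'=f(V)$ is a $9KK_0$-quasidisk, $\overline{V'}=f(\overline V)$ is a compact subset of $D'$, and $w_1,w_2\in\partial V'$. By Theorem~\ref{thm:MS}, $V'\in\mathcal U(a',b')$. Take $w_j^n\in V'$ with $w_j^n\to w_j$, and curves $\gamma_n:[0,\ell_n]\to V'$ from $w_1^n$ to $w_2^n$ as in \eqref{eq:U}. The numbers $\ell_n\le a'|w_1^n-w_2^n|$ are bounded; extend each $\gamma_n$ by the constant $w_2^n$ to $[0,\sup_n\ell_n]$. By the Arzel\`a--Ascoli theorem, along a subsequence $\ell_n\to\ell$ and $\gamma_n\to\gamma$ uniformly.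 Then $\gamma|_{[0,\ell]}$ is $1$-Lipschitz into $\overline{V'}\subset D'$, starts at $w_1$, ends at $w_2$ because $|\gamma_n(\ell)-w_2^n|\le|\ell-\ell_n|$, and has $\ell\le a'|w_1-w_2|$. For $s<\ell$ we have $s\le\ell_n$ for large $n$, so $\operatorname{dist}(\gamma(s),\partial V')\ge\min(s,\ell-s)/b'$ in the limit; for $s=\ell$ there is nothing to prove. Finally $\delta_{D'}(p)\ge\operatorname{dist}(p,\partial V')$ for $p\in\overline{V'}$: the disk about $p\in V'$ of radius $\operatorname{dist}(p,\partial V')$ lies in $V'\subset D'$, and on $\partial V'$ the right side is $0$.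
\end{proof}

Thus $D$ and $D'$ both lie in $\mathcal U(a_*,b_*)$ for some $a_*,b_*$ depending only on $a,b,k$. We call $a,b,k$ \emph{the data}.

\section{Capacity estimates and the quasi-M\"obius property}\label{sec:qm}

Quasiconformality of $f:D\to D'$ is an infinitesimal condition, and alone it says nothing about Euclidean distances near the boundary. The conformal map $z\mapsto z^2$ of the right half-plane onto a slit plane is not quasi-M\"obius: for the points $\varepsilon+i,\,1,\,\varepsilon-i,\,2$, the ratio $\tau$ stays bounded as $\varepsilon\to0$, while $\tau'\to\infty$ because $(\varepsilon+i)^2-(\varepsilon-i)^2=4i\varepsilon$. The link between the two levels is the Dirichlet integral, which a $K$-qc map changes by a factor at most $K$. If $\tau'$ is large, we separate two continua in $D'$ by a thick annulus, which carries a function of small Dirichlet integral. If $\tau$ is bounded, the preimage continua are close relative to their size, and in $D$ this forces a large Dirichlet integral. The first step needs Lemma~\ref{lem:LLC} in $D'$, the second Lemma~\ref{lem:cap}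 in $D$.

A domain $G\subset\overline{\mathbb C}$ is \emph{$C$-linearly locally connected} ($C$-LLC) if for all $x\in\mathbb C$, $r>0$, any two points of $G\cap\overline B(x,r)$ can be joined by a path in $G\cap\overline B(x,Cr)$, and any two points of $G\setminus B(x,r)$ by a path in $G\setminus B(x,r/C)$.

\begin{lemma}\label{lem:LLC}
If $\Omega\in\mathcal U(a,b)$, then $\Omega$ is $C$-LLC with $C=\max(1+2a,1+3b)$.
\end{lemma}

\begin{proof}
Let $\gamma$ join $z_1,z_2$ as in \eqref{eq:U}. If $z_1,z_2\in\overline B(x,r)$, then $\ell\le2ar$, so $\gamma$ stays in $\overline B(x,(1+2a)r)$. Let $z_1,z_2\notin B(x,r)$, and suppose $\gamma(s)\in\overline B(x,r/C)$ for some $s$; otherwise we are done. Then $s,\ \ell-s\ge r(1-1/C)$, so $\delta_\Omega(\gamma(s))\ge r(C-1)/(Cb)\ge3r/C$, and $\overline B(x,r/C)\subset B(\gamma(s),3r/C)\subset\Omega$. Replace the part of $\gamma$ between its first and last visits to $\overline B(x,r/C)$, which occur on the circle $\partial B(x,r/C)$, by an arc of that circle.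
\end{proof}

\begin{lemma}\label{lem:cap}
Let $\Omega\in\mathcal U(a,b)$ and $t\ge1$. There is $m_0(t)=m_0(a,b,t)>0$, non-increasing in $t$, with the following property. If $E,F\subset\Omega$ are continua with $R:=\min(\operatorname{diam}E,\operatorname{diam}F)>0$ and $\operatorname{dist}(E,F)\le tR$, and $u:\Omega\to\mathbb R$ is locally Lipschitz with $u=0$ on $E$ and $u=1$ on $F$, then $\int_\Omega|\nabla u|^2\ge m_0(t)$.
\end{lemma}

The proof connects every point of a large part of $E\cup F$ to one disk $B_0$ by a chain of disks whose radii decay geometrically. The mean of $u$ over $B_0$ differs by $\frac12$ from $0$ or from $1$, so on one of the continua every chain carries a definite amount of energy. A covering argument adds up these contributions. We write $u_B$ for the mean of $u$ over a disk $B$ and recall two facts. \emph{Poincar\'e's inequality:} if $u$ is Lipschitz on a disk $B$, then $|B|^{-1}\int_B|u-u_B|\le C_0\big(\int_B|\nabla u|^2\big)^{1/2}$, with $C_0$ absolute since both sides are invariant under scaling in the plane. \emph{The $5r$-covering lemma:}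 a family of disks of bounded radii has a countable disjoint subfamily whose concentric fivefold enlargements cover the union of the family.

\begin{proof}
\emph{A common base point.} Take $e\in E$, $e^*\in F$ with $|e-e^*|\le tR$. A compact subset of an open disk of radius $R/2$ has diameter less than $R$, so the connected set $E$ meets every circle $|z-e|=s$, $0<s\le R/2$, and $F$ meets every circle $|z-e^*|=s$. Let $E_1=E\cap\overline B(e,R/2)$, $F_1=F\cap\overline B(e^*,R/2)$. Take $e_1\in E$ with $|e_1-e|=R/2$, and let $z_0=\gamma(\ell/2)$, where $\gamma$ joins $e$ to $e_1$ as in \eqref{eq:U}. Since $R/2\le\ell\le aR/2$, we have $\delta_\Omega(z_0)\ge R/(4b)$ and $|z_0-e|\le aR/2$.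

\emph{Curves to the base point.} For $x\in E_1\cup F_1$ we have $|x-z_0|\le(1+t+a)R$, so the curve $\gamma_x:[0,\ell]\to\Omega$ from $x$ to $z_0$ in \eqref{eq:U} has $\ell\le AR$, $A:=a(1+t+a)$. Extend it to $[0,AR]$ by the constant $z_0$. With $c_2=1/(8b^2A)$ we claim $\delta_\Omega(\gamma_x(s))\ge c_2s$ on $[0,AR]$. If $s\le\ell/2$, then $\delta_\Omega(\gamma_x(s))\ge s/b$. If $s\ge\ell/2$ and $|\gamma_x(s)-z_0|\le\delta_\Omega(z_0)/2$, then $\delta_\Omega(\gamma_x(s))\ge\delta_\Omega(z_0)/2\ge R/(8b)\ge c_2AR$. In the remaining case $\ell/2\le s<\ell$ and $\ell-s\ge|\gamma_x(s)-z_0|>R/(8b)$, so $\delta_\Omega(\gamma_x(s))\ge R/(8b^2)=c_2AR$.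

\emph{Chains.} Let $q=1-c_2/8$, $s_i=ARq^i$ and $B_i=B(\gamma_x(s_i),c_2s_i/2)$ for $i\ge0$. Then $\overline{B_i}\subset\Omega$ and $B_i\subset B(x,2s_i)$, and $B_0=B(z_0,c_2AR/2)$ does not depend on $x$. The disk $B_i^*=B(\gamma_x(s_{i+1}),c_2s_i/4)$ lies in $B_{i+1}$ because $q\ge\frac12$, and in $B_i$ because $|\gamma_x(s_i)-\gamma_x(s_{i+1})|\le s_i-s_{i+1}=c_2s_i/8$. Its area is at least a quarter of the areas of $B_i$ and $B_{i+1}$. Put $I_j=\int_{B_j}|\nabla u|^2$. For $j=i,i+1$,
\[
|u_{B_i^*}-u_{B_j}|\le\frac1{|B_i^*|}\int_{B_j}|u-u_{B_j}|\le4C_0I_j^{1/2}.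
\]
Since $u_{B_i}\to u(x)$ by continuity, summation gives $|u(x)-u_{B_0}|\le8C_0\sum_{i\ge0}I_i^{1/2}$.

\emph{Covering.} If $u_{B_0}\ge\frac12$, the left side is at least $\frac12$ for all $x\in E_1$; otherwise it is for all $x\in F_1$. Assume the former; in the other case replace $E_1,e$ by $F_1,e^*$ below. Let $c_3=(1-q^{1/2})/(16C_0)$. For $x\in E_1$ some $i$ has $I_i^{1/2}\ge c_3q^{i/2}$, since otherwise $8C_0\sum I_i^{1/2}<\frac12$. For this $i$ put $r_x=2s_i\le2AR$. Then $I_i\ge c_3^2s_i/(AR)$, that is,
\[
r_x\le2ARc_3^{-2}\int_{\Omega\cap B(x,r_x)}|\nabla u|^2 .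
\]
Choose disjoint disks $B(x_j,r_j)$ from this family with $E_1\subset\bigcup_jB(x_j,5r_j)$. The $1$-Lipschitz function $z\mapsto|z-e|$ maps $E_1$ onto a set containing $(0,R/2]$ and maps $B(x_j,5r_j)$ into an interval of length $10r_j$. Hence $R/2\le10\sum_jr_j\le20ARc_3^{-2}\int_\Omega|\nabla u|^2$, and $m_0=c_3^2/(40A)$ works. As $t$ grows, $A$ and $q$ grow and $c_3$ decreases, so $m_0$ is non-increasing.
\end{proof}

\begin{proposition}\label{prop:qm}
Let $\Omega,\Omega'\in\mathcal U(a,b)$ and let $f:\Omega\to\Omega'$ be a $K$-qc diffeomorphism. Then $f$ is $\eta$-quasi-M\"obius with $\eta$ depending only on $a,b,K$.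
\end{proposition}

\begin{proof}
Let $x,y,z,w\in\Omega$ be distinct, $\tau=\tau(x,y,z,w)\le T$ with $T\ge1$, and let $C$ be as in Lemma~\ref{lem:LLC}. We first bound $\tau'$ in terms of $T$. By the first identity in \eqref{eq:tausym} we may assume $l:=|x'-z'|\le|y'-w'|$. Let $m\le M$ be the two numbers $|x'-y'|$, $|x'-w'|$ in increasing order.

\emph{Step 1: $\tau'\le2(1+m/l)^2$.} We have $|z'-w'|\le|x'-w'|+l$ and $M-m\le|y'-w'|$, so
\[
\tau'\,l\,|y'-w'|=|x'-y'|\,|z'-w'|\le(m+l)(M+l)\le(m+l)\big(|y'-w'|+m+l\big).
\]
Dividing by $l\,|y'-w'|\ge l^2$ gives $\tau'\le(1+m/l)+(1+m/l)^2$.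

\emph{Step 2: $m/l\le C^2e^{2\pi K/m_0(3T)}$.} We may assume $m>C^2l$. By Lemma~\ref{lem:LLC} in $\Omega'$, join $x',z'$ by a path $E'\subset\Omega'\cap\overline B(x',Cl)$ and $y',w'$ by a path $F'\subset\Omega'\setminus B(x',m/C)$. Let
\[
v(\zeta)=\min\Big\{1,\max\Big\{0,\frac{\log\big(|\zeta-x'|/(Cl)\big)}{\log\big(m/(C^2l)\big)}\Big\}\Big\}.
\]
Then $v$ is Lipschitz, $v=0$ on $E'$, $v=1$ on $F'$, and $|\nabla v|=\big(|\zeta-x'|\log(m/(C^2l))\big)^{-1}$ in the annulus $Cl<|\zeta-x'|<m/C$, while $\nabla v=0$ off its closure. Hence $\int_{\mathbb C}|\nabla v|^2=2\pi/\log(m/(C^2l))$. The function $u=v\circ f$ is locally Lipschitz in $\Omega$, vanishes on $E=f^{-1}(E')\ni x,z$, equals $1$ on $F=f^{-1}(F')\ni y,w$, and $|\nabla u|^2\le(|\nabla v|^2\circ f)\,|Df|^2\le K(|\nabla v|^2\circ f)J_f$ almost everywhere, so $\int_\Omega|\nabla u|^2\le2\pi K/\log(m/(C^2l))$.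

We claim that $\delta:=\operatorname{dist}(E,F)\le3T\min(\operatorname{diam}E,\operatorname{diam}F)$. Otherwise one of the two numbers $|x-z|\le\operatorname{diam}E$, $|y-w|\le\operatorname{diam}F$ is less than $\delta/(3T)$. Let $\mu_1\le\mu_2$ be the numbers $|x-y|$, $|z-w|$ in increasing order; $\mu_1\ge\delta$. By the triangle inequality the other of the two numbers $|x-z|$, $|y-w|$ is at most $\mu_1+\mu_2+\delta/(3T)\le3\mu_2$. Then $\mu_1\mu_2=\tau|x-z|\,|y-w|<T\cdot\frac\delta{3T}\cdot3\mu_2\le\mu_1\mu_2$, a contradiction. Lemma~\ref{lem:cap} now gives $m_0(3T)\le2\pi K/\log(m/(C^2l))$, which is Step 2.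

\emph{Step 3: the gauge.} Steps 1 and 2 show that for $T\ge1$,
\[
\tau\le T\ \Longrightarrow\ \tau'\le H(T):=2\big(1+C^2e^{2\pi K/m_0(3T)}\big)^2,
\]
where $H$ is non-decreasing. A gauge must also be small near $0$, and this comes from the inverse map. The hypotheses are symmetric in $f$ and $f^{-1}$. Applying the implication to $f^{-1}$ and the quadruple $x',z',y',w'$ gives $1/\tau'\le T\Rightarrow1/\tau\le H(T)$; equivalently, $H(T)<1/\tau$ implies $\tau'<1/T$. Hence $\tau'\le\eta_0(\tau)$, where
\[
\eta_0(t)=\min\big\{H(\max(1,t)),\ \inf\{1/T:\ T\ge1,\ H(T)<1/t\}\big\}\qquad(\inf\emptyset=\infty).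
\]
The function $\eta_0$ is finite and non-decreasing, and $\eta_0(t)\le1/T$ as soon as $t<1/H(T)$, so $\eta_0(t)\to0$ as $t\to0$. Put $\eta(0)=0$ and, for $t>0$,
\[
\eta(t)=t+\frac1t\int_t^{2t}\eta_0(s)\,ds=t+\int_1^2\eta_0(ts)\,ds .
\]
The first form shows that $\eta$ is continuous on $(0,\infty)$; the second that it is strictly increasing, with $\max(t,\eta_0(t))\le\eta(t)\le t+\eta_0(2t)$. So $\eta$ is a gauge and $\tau'\le\eta(\tau)$.
\end{proof}

By Lemma~\ref{lem:image}, our map $f:D\to D'$ is $\eta$-quasi-M\"obius with $\eta$ depending only on the data.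

\section{The extension}\label{sec:extension}

\subsection*{Complementary components}
To fill in the complement of $D$ we need to know its shape. The tool is a characterization of quasidisks.

\begin{theorem}[Gehring; see \cite{GH}]\label{thm:gehring}
A simply connected $C$-LLC domain in $\overline{\mathbb C}$ whose complement contains more than one point is a $K(C)$-quasidisk.
\end{theorem}

\begin{lemma}\label{lem:components}
If $\Omega\in\mathcal U(a,b)$, then each component of $\overline{\mathbb C}\setminus\Omega$ is a point or a closed $K_1$-quasidisk, $K_1=K_1(a,b)$.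
\end{lemma}

\begin{proof}
Let $B$ be a component with more than one point; it is closed. Let $G=\overline{\mathbb C}\setminus B\supset\Omega$. We use twice that a connected subset of $\overline{\mathbb C}\setminus\Omega$ that meets $B$ is contained in $B$.

\emph{$G$ is a simply connected domain.} Let $Y$ be a component of $G$. Then $\emptyset\ne\partial Y\subset B$, so $Y\cup B=\overline Y\cup B$ is connected. If $Y$ missed $\Omega$, this would force $Y\subset B$, which is absurd. So every component of $G$ meets the connected set $\Omega\subset G$, and $G$ is connected. Its complement $B$ is connected, so $G$ is simply connected.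

\emph{$G$ is $C$-LLC with $C$ as in Lemma~\ref{lem:LLC}.} Let $Z$ be $\overline B(x,r)$ or $\overline{\mathbb C}\setminus B(x,r)$, let $z_1,z_2\in G\cap Z$, and let $\sigma$ be a path from $z_1$ to $z_2$ in $Z$. If $\sigma$ misses $B$ we are done. Otherwise the part of $\sigma$ from $z_1$ to its first point in $B$ meets $\Omega$, since else it would be contained in $B\not\ni z_1$. So $z_1$ is joined along $\sigma$, within $G\cap Z$, to some $\zeta_1\in\Omega\cap Z$; running $\sigma$ backward, $z_2$ is joined to some $\zeta_2\in\Omega\cap Z$. By Lemma~\ref{lem:LLC}, $\zeta_1,\zeta_2$ are joined in $\Omega\cap\overline B(x,Cr)$ or in $\Omega\setminus B(x,r/C)$, respectively.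

By Theorem~\ref{thm:gehring}, $G=\xi(\mathbb D)$ with $\xi$ a $K_1$-qc homeomorphism of $\overline{\mathbb C}$. Then $z\mapsto\xi(1/z)$ maps $\overline{\mathbb D}$ onto $B$.
\end{proof}

\subsection*{Normalization and extension to the closure}
Estimates with three points are easier than estimates with four, and a quasi-M\"obius map that fixes $\infty$ is quasisymmetric. So we move an interior point to $\infty$. Choose distinct $p_1,p_2,p_3\in D$ and M\"obius maps $\mu,\mu'$ that send $p_1,p_2,p_3$ and $f(p_1),f(p_2),f(p_3)$, respectively, to $0,1,\infty$. Let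
\[
X=\mu(D),\quad X'=\mu'(D'),\quad \varphi=\mu'\circ f\circ\mu^{-1},\quad X_0=X\setminus\{\infty\},\quad X_0'=X'\setminus\{\infty\}.
\]
The homeomorphism $\varphi:X\to X'$ fixes $0,1,\infty$, is $\eta$-quasi-M\"obius, and is a $K$-qc diffeomorphism of $X_0$ onto $X_0'$. Since $\tau(x,y,z,\infty)=|x-y|/|x-z|$, it is $\eta$-qs on $X_0$, and $\varphi^{-1}$ is qs on $X_0'$. As $\infty$ is interior to $X$ and $X'$, their boundaries and complementary components are compact subsets of $\mathbb C$; by Lemma~\ref{lem:components} and (Q1) the components are points or closed $K_1$-quasidisks, with $K_1$ depending only on the data. Let $A=X_0\cup\partial X$ and $A'=X_0'\cup\partial X'$, the closures of $X_0$ and $X_0'$ in $\mathbb C$.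

\begin{lemma}\label{lem:closure}
$\varphi$ extends to a homeomorphism $A\to A'$ that is $\eta$-qs and $\eta$-quasi-M\"obius and maps $\partial X$ onto $\partial X'$.
\end{lemma}

\begin{proof}
Let $x\ne y$ lie in $X_0\cap B(0,R)$, $R>1$. Quasisymmetry with center $0$ and comparison point $1$ gives $|\varphi(x)|\le\eta(R)$. Choose $e\in\{0,1\}$ with $|x-e|\ge\frac12$. Quasisymmetry with center $x$ gives
\[
|\varphi(x)-\varphi(y)|\le\eta(2|x-y|)\,|\varphi(x)-e|\le\eta(2|x-y|)\,(1+\eta(R)).
\]
So $\varphi$ is bounded and uniformly continuous on bounded sets, and extends to a continuous map $A\to A'$. The same argument applies to $\varphi^{-1}$, and the two extensions are inverse to each other because their compositions are the identity on dense sets. Since $\varphi(X_0)=X_0'$, we get $\varphi(\partial X)=\partial X'$. Distinct points of $A$ have distinct images and are limits of distinct points of $X_0$, so the two inequalities pass to the limit by continuity of $\eta$.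
\end{proof}

\subsection*{Matching the components}
Call a component $B$ of $\overline{\mathbb C}\setminus X$ a \emph{hole} if it has more than one point. For every component, $\partial B\subset\partial X$: a disk about a point of $\partial B$ that missed $X$ would lie in $B$. Hence point components lie in $\partial X$. For a hole, $A\cap B=\partial B$, since the open set $\operatorname{int}B$ misses $X$ and therefore $A$. So $\mathbb C$ is the disjoint union of $A$ and the interiors of the holes. All this holds for $X'$ too.

Let $B$ be a hole. The Jordan curve $\varphi(\partial B)\subset\partial X'$ is connected, so it lies in one hole $B'$ of $X'$, and in fact in $A'\cap B'=\partial B'$. A Jordan curve contained in a Jordan curve equals it, since a proper closed subset of a circle lies in an arc. So $\varphi(\partial B)=\partial B'$. The map $B\mapsto B'$ is injective, because two holes with the same boundary meet and hence coincide, and it is surjective by the same argument for $\varphi^{-1}$.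

\subsection*{Filling in a hole}
After straightening $B$ and $B'$, the boundary map becomes a homeomorphism of a line, to which the following applies. \emph{Beurling--Ahlfors theorem:} an increasing homeomorphism $\beta_1$ of $\mathbb R$ with
\[
M^{-1}\le\frac{\beta_1(x+t)-\beta_1(x)}{\beta_1(x)-\beta_1(x-t)}\le M\qquad(x\in\mathbb R,\ t>0)
\]
extends to a homeomorphism of the closed upper half-plane that is $K(M)$-qc inside.

\begin{lemma}\label{lem:fill}
For each hole $B$ there is a homeomorphism $\Phi_B:B\to B'$ with $\Phi_B=\varphi$ on $\partial B$ that is $\theta$-qs, where $\theta$ depends only on the data.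
\end{lemma}

\begin{proof}
\emph{Construction.} Let $\xi,\xi'$ be $K_1$-qc homeomorphisms of $\overline{\mathbb C}$ with $\xi(\overline{\mathbb D})=B$, $\xi'(\overline{\mathbb D})=B'$. By (Q5) and Lemma~\ref{lem:closure}, $\beta_0=\xi'^{-1}\circ\varphi\circ\xi|_{\partial\mathbb D}$ is a $\theta_1$-quasi-M\"obius homeomorphism of the unit circle, with $\theta_1$ depending only on the data. Choose M\"obius maps $\mu_1,\mu_2$ of $\mathbb D$ onto the upper half-plane such that $\beta_1=\mu_2\circ\beta_0\circ\mu_1^{-1}$ fixes $\infty$. Then $\beta_1$ is a monotone homeomorphism of $\mathbb R$, and since $\tau(x,x+t,x-t,\infty)=1$,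
\[
|\beta_1(x+t)-\beta_1(x)|\le\theta_1(1)\,|\beta_1(x-t)-\beta_1(x)|\qquad(x\in\mathbb R,\ t\in\mathbb R\setminus\{0\}).
\]
Using both signs of $t$, we get the Beurling--Ahlfors condition with $M=\theta_1(1)$ for whichever of $\beta_1$, $-\beta_1$ is increasing. In the second case, compose the extension of $-\beta_1$ with the reflection $z\mapsto-\bar z$. Conjugating back, $\beta_0$ extends to a homeomorphism $\beta$ of $\overline{\mathbb D}$ that is $K(M)$-qc in $\mathbb D$, possibly after composition with a reflection. Extend $\beta$ to $\overline{\mathbb C}$ by $\beta(1/\bar z)=1/\overline{\beta(z)}$. By (Q3) and (Q5), and since reflections preserve $\tau$, the map $\beta$ is $\theta_{K(M)}$-quasi-M\"obius. So $\Phi_B=\xi'\circ\beta\circ\xi^{-1}:B\to B'$ is a homeomorphism, equals $\varphi$ on $\partial B$, and is $\theta_2$-quasi-M\"obius with $\theta_2$ depending only on the data.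

\emph{Three well-separated points.} A quasi-M\"obius map between bounded sets need not be quasisymmetric with a controlled gauge: the M\"obius self-maps of $\mathbb D$ can compress most of the disk near one boundary point. The boundary values $\varphi$ exclude this. Let $\Delta=\operatorname{diam}B=\operatorname{diam}\partial B$ and $\Delta'=\operatorname{diam}B'=\operatorname{diam}\partial B'$. Choose $u_1,u_2\in\partial B$ with $|u_1-u_2|=\Delta$ and, by connectedness, $u_3\in\partial B$ with $|u_3-u_1|=\Delta/2$. All mutual distances are at least $\Delta/2$. For $i\ne j$ and $v\in\partial B$, quasisymmetry of $\varphi$ with center $u_i$ gives $|v'-u_i'|\le\eta(2)|u_j'-u_i'|$. For fixed $i$ the supremum of the left side over $v$ is at least $\Delta'/2$. Thus, with $N=2\eta(2)\ge2$,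
\[
|u_i-u_j|\ge\Delta/N,\qquad |u_i'-u_j'|\ge\Delta'/N\qquad(i\ne j).
\]

\emph{Quasisymmetry.} Let $x,y,z\in B$ be distinct. At most one $u_i$ has $|y-u_i|<\Delta/(2N)$, and at most one has $|z'-u_i'|<\Delta'/(2N)$. So some $w=u_i$ satisfies $|y-w|\ge\Delta/(2N)$ and $|z'-w'|\ge\Delta'/(2N)$; in particular $w\ne y,z$. If $w\ne x$, then
\[
\frac{|x'-y'|}{|x'-z'|}=\tau(x',y',z',w')\,\frac{|y'-w'|}{|z'-w'|}\le2N\,\theta_2\Big(\frac{|x-y|}{|x-z|}\cdot\frac{|z-w|}{|y-w|}\Big)\le2N\,\theta_2\Big(2N\frac{|x-y|}{|x-z|}\Big).
\]
If $w=x$, the left side is at most $2N$ and $2N|x-y|/|x-z|\ge1$, so the same bound holds because $\theta_2(1)\ge1$. Take $\theta(t)=2N\theta_2(2Nt)$.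
\end{proof}

Replace $\eta$ by $\max(\eta,\theta)$, so that $\varphi$ on $A$ and all $\Phi_B$ are $\eta$-qs. Define
\[
F=\varphi\ \text{ on }A,\qquad F=\Phi_B\ \text{ on each hole }B,\qquad F(\infty)=\infty .
\]
The definitions agree on $A\cap B=\partial B$. Since $F$ maps $A$ onto $A'$ and $\operatorname{int}B$ onto $\operatorname{int}B'$ bijectively, it is a bijection of $\overline{\mathbb C}$.

\subsection*{Distortion at boundary points}
If $\overline{\mathbb C}\setminus X$ has finitely many components, $\partial X$ is a finite union of points and qc images of circles, and (Q3) can be used to finish the proof. In general, holes may accumulate at a point $x\in\partial X$, and every small circle about $x$ may cross infinitely many of them; even continuity of $F$ at $x$ needs proof. The next lemma compares $|F(y)-F(x)|$, for all $y$ on such a circle, with one reference value. A point $y$ inside a hole $B$ is compared with points of $\partial B$ using $\Phi_B$, and these are compared with the reference point using $\varphi$.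

\begin{lemma}\label{lem:distortion}
There is $C_1\geq1$, depending only on $\eta$, such that for all $x\in\partial X$ and $r>0$ there is $m(r)=m(r,x)>0$ with
\[
C_1^{-1}m(r)\le|F(y)-F(x)|\le C_1m(r)\qquad\text{whenever }|y-x|=r,
\]
and $m(r)\to0$ as $r\to0$.
\end{lemma}

\begin{proof}
The set $X_0$ is connected, unbounded, and has $x$ in its closure, so it contains a point $w$ with $|w-x|=r$. Let $m=m(r)=|w'-x'|$, primes denoting images under $F$. It tends to $0$ with $r$ because $\varphi$ is continuous on $A$. Let $|y-x|=r$.

\emph{Case 1: $y\in A$.} Quasisymmetry on $A$ with center $x$, applied in both orders, gives $\eta(1)^{-1}m\le|y'-x'|\le\eta(1)m$.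

\emph{Case 2: $y\in\operatorname{int}B$ and $x\in B$.} Then $x\in\partial B$. The maximum of $|\cdot-x|$ on $B$ is at least $r$ and is attained on $\partial B$, which is connected and contains $x$; so there is $v\in\partial B$ with $|v-x|=r$. Quasisymmetry on $B$ with center $x$ shows that $|y'-x'|/|v'-x'|$ lies between $\eta(1)^{-1}$ and $\eta(1)$, and Case 1 applies to $v$. Hence $\eta(1)^{-2}m\le|y'-x'|\le\eta(1)^2m$.

\emph{Case 3: $y\in\operatorname{int}B$ and $x\notin B$; upper bound.} Take $y_1\in\partial B$ on the segment $[x,y]$, and let $n=\min(\operatorname{diam}B,r)$; then $|y-y_1|\le n$. The connected set $\partial B$ contains a point at distance at least $\frac12\operatorname{diam}B$ from $y_1$, so there is $y_2\in\partial B$ with $|y_2-y_1|=n/2$. Quasisymmetry on $B$ with center $y_1$ gives $|y'-y_1'|\le\eta(2)|y_2'-y_1'|$. The points $y_1,y_2\in A$ differ from $x$ and lie within $2r$ of it, so $|y_j'-x'|\le\eta(2)m$. Therefore $|y'-x'|\le|y'-y_1'|+|y_1'-x'|\le(2\eta(2)+1)\eta(2)\,m$.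

\emph{Case 3; lower bound.} Here we use a segment in the image. We have $y'\in\operatorname{int}B'$ and $x'\notin B'$, so $[x',y']$ contains a point $u'\in\partial B'$, with $u\in\partial B$, and $|u'-x'|,\ |u'-y'|\le|y'-x'|$. If $|u-x|\ge r/2$, quasisymmetry on $A$ with center $x$ gives $m\le\eta(2)|u'-x'|\le\eta(2)|y'-x'|$. Let $|u-x|<r/2$. Then $|u-y|>r/2$, so the maximum of $|\cdot-u|$ on $B$, attained on $\partial B$, exceeds $r/2$, and there is $v\in\partial B$ with $|v-u|=r/2$. Quasisymmetry on $B$ with center $u$ gives $|v'-u'|\le\eta(1)|y'-u'|\le\eta(1)|y'-x'|$. The points $x\notin B$ and $w\in X_0$ differ from $u$, and $|x-u|<|v-u|$, $|w-u|\le\frac32r=3|v-u|$. Quasisymmetry on $A$ with center $u$ gives $|x'-u'|\le\eta(1)|v'-u'|$ and $|w'-u'|\le\eta(3)|v'-u'|$. Hence $m\le2\eta(3)|v'-u'|\le2\eta(3)\eta(1)|y'-x'|$.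
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Injectivity of $f$ is in Proposition~\ref{prop:V}. The bijection $F$ is continuous on the open set $X\ni\infty$, where it equals $\varphi$, on the interiors of the holes, and at points of $\partial X$ by Lemma~\ref{lem:distortion}. A continuous bijection of the compact space $\overline{\mathbb C}$ is a homeomorphism; $F$ is sense-preserving because it is so on $X_0$. Its linear dilatation is at most $K$ on $X_0$, where $F$ is a $K$-qc diffeomorphism; at most $\eta(1)$ in the interior of a hole, by quasisymmetry; and at most $C_1^2$ on $\partial X$. These sets cover $\mathbb C$. By (Q4) and (Q3), $F$ is a $K^*$-qc homeomorphism of $\overline{\mathbb C}$ with $K^*=\max(K,\eta(1),C_1^2)$, which depends only on $a,b,k$. The map $\mu'^{-1}\circ F\circ\mu$ is $K^*$-qc and equals $f$ on $D$.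
\end{proof}

\section{The hypotheses on $\omega$ and on $D$}\label{sec:hyp}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}(i)]
If $\sup_D|\omega|<1$, Theorem~\ref{thm:main} gives the extension. Conversely, if $f$ is the restriction of a $K^*$-qc map, then $\frac{1+|\omega|}{1-|\omega|}\le K^*$ almost everywhere in $D$, hence everywhere by continuity, and $\sup_D|\omega|\le\frac{K^*-1}{K^*+1}<1$.
\end{proof}

For part (ii) we look for a domain in which the two finiteness conditions leave only the maps of Proposition~\ref{prop:zero}. Removing a discrete set makes $\omega$, and then the Schwarzian derivative, entire and bounded, hence constant. We take a half-lattice: the occupied half destroys uniformity, and the empty half forces the constant value of the Schwarzian derivative to be $0$.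

\begin{proof}[Proof of Theorem~\ref{thm:hyp}(ii)]
Let $E=\{m+in:\ m\in\mathbb Z,\ n=0,1,2,\dots\}$ and $D=\mathbb C\setminus E$.

\emph{$D$ is not uniform.} Suppose \eqref{eq:uniform} holds with constants $a,b$. For a large integer $N$ let $z_1=\frac12+i(N^2+\frac12)$ and $z_2=z_1+N$. An arc joining them of length at most $aN$ stays in $\{\operatorname{Im}z>1\}$ when $N^2-aN\geq1$, and there $\delta_D\le1/\sqrt2<1$. At the point that halves its length, both parts have length at least $N/2$, so $N/2\le b$. This fails for large $N$.

\emph{Reduction to a holomorphic map.} Let $f$ be as in (ii), with $\|S_f\|_D=c<\infty$. The function $\omega$ is holomorphic and bounded in $D$, so it extends over the isolated points of $E$ to a bounded entire function, and $\omega\equiv\nu$ with $|\nu|<1$. By Lemma~\ref{lem:const}, $f=A_\nu\circ\phi$ with $\phi$ holomorphic and locally injective in $D$ and $S_\phi=S_f$.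

\emph{$S_\phi$ is holomorphic at each $e\in E$.} Let $\zeta=z-e$. The punctured disk $0<|\zeta|<1$ lies in $D$, and its density is $\big(2|\zeta|\log\frac1{|\zeta|}\big)^{-1}$, as one sees from the covering $\zeta=e^{-w}$ by the half-plane $\operatorname{Re}w>0$. So $|\zeta^2S_\phi|\le c\,\big(2\log\frac1{|\zeta|}\big)^{-2}\to0$, and $S_\phi=\varrho\zeta^{-1}+O(1)$ has at most a simple pole. The equation $w''+\frac12S_\phi w=0$ has a regular singular point at $\zeta=0$ with exponents $0$ and $1$, so by the Frobenius method it has a holomorphic solution $w_1=\zeta+\beta\zeta^2+\cdots$; the constant terms give $2\beta+\varrho/2=0$. Then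
\[
w_1^{-2}=\zeta^{-2}(1-2\beta\zeta+\cdots)=\zeta^{-2}+\tfrac\varrho2\zeta^{-1}+O(1),
\]
so a primitive of $w_1^{-2}$ has the form $t(\zeta)=-\zeta^{-1}+\frac\varrho2\log\zeta+t_0(\zeta)$ with $t_0$ holomorphic at $0$. From $t''/t'=-2w_1'/w_1$ we get $S_t=-2w_1''/w_1=S_\phi$. So $\phi=M\circ t$ on a small disk near $0$, with $M$ a M\"obius transformation, and this persists under analytic continuation around $0$. The continuation returns $\phi$ to $\phi$ and $t$ to $t+\pi i\varrho$. Since $M$ is injective, $\varrho=0$.

\emph{$S_\phi\equiv0$.} The function $S_\phi$ is entire, and $|S_\phi(z)|\le c\lambda_D(z)^2\le c\operatorname{dist}(z,E)^{-2}$ in $D$. So $|S_\phi|\le16c$ where $\operatorname{dist}(z,E)\ge\frac14$, and then also in the disks $B(e,\frac14)$ by the maximum principle. By Liouville's theorem $S_\phi$ is constant, and $|S_\phi(-iy)|\le c/y^2\to0$ as $y\to+\infty$ shows that the constant is $0$.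

Thus $\phi$ is a M\"obius transformation. The real-linear map $A_\nu$ is qc on $\overline{\mathbb C}$ by (Q2), so $A_\nu\circ\phi$ is a qc homeomorphism of $\overline{\mathbb C}$ that extends $f$.
\end{proof}

\begin{thebibliography}{99}

\bibitem{Ahl} Ahlfors, Acta Math. \textbf{109} (1963).

\bibitem{Efr} Iason Efraimidis, \emph{Quasiconformal extension for harmonic mappings on finitely connected domains}, arXiv:2101.09561 (2021).

\bibitem{GH} Gehring and Hag, \emph{The Ubiquitous Quasidisk}.

\bibitem{GO} Gehring and Osgood, J. Analyse Math. \textbf{36} (1979).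

\bibitem{Leh} Lehto, \emph{Univalent Functions and Teichm\"uller Spaces}.

\bibitem{Mac} MacManus, J. Anal. Math. \textbf{66} (1995).

\bibitem{MS} Martio and Sarvas (1979).

\bibitem{Vai229} V\"ais\"al\"a, LNM 229.

\bibitem{VaiQM} V\"ais\"al\"a, \emph{Quasim\"obius maps}.

\end{thebibliography}
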